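# Every complete analytic quasi-order contains every analytic quasi-order as a Borel restriction

## Five equivalent forms of completeness

**Theorem 1.** Let $S$ be an analytic quasi-order on a standard Borel space $X$. The following are equivalent.

1. $S$ is complete.
2. $(S,=)$ is invariantly universal.
3. For every analytic quasi-order $R$ on a standard Borel space there is a Borel set $B\subseteq X$ such that $R$ is Borel isomorphic to $S\restriction B$.
4. For every compatible Polish topology $\tau$ on $X$ and every analytic quasi-order $R$ on $2^\omega$, there is a topological embedding $g\colon 2^\omega\to (X,\tau)$ with $x\,R\,y\iff g(x)\,S\,g(y)$. (So $B=g(2^\omega)$ is $\tau$-compact, and $R$ is Borel isomorphic to $S\restriction B$.)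
5. Every analytic quasi-order on $\mathbb Z^\omega$ reduces to $S$ by a Baire measurable function.

The implication (1)⇒(2) answers a question about the notions studied in Riccardo Camerlo, Alberto Marcone and Luca Motto Ros, "Invariantly universal analytic quasi-orders", arXiv:1003.4932 (2010): is $(S,=)$ invariantly universal whenever $S$ is complete? The answer is yes.

In plain words: completeness says that every analytic quasi-order $R$ can be mapped into $S$ by a Borel function that preserves and reflects the relation. Such a function may glue points together, and its range may be an unpleasant set. The theorem says that one can always do better: there is an honest copy of $R$ inside $S$, living on a Borel set, and even on a compact set if $R$ lives on $2^\omega$.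

## Reductions, completeness, invariance

A standard Borel space is a set with a $\sigma$-algebra that is the Borel algebra of some Polish topology. A Polish topology that generates the given $\sigma$-algebra is called *compatible*. We use these textbook facts. Analytic sets are closed under countable unions, countable intersections, Borel images and Borel preimages. The image of a Borel set under an injective Borel function between standard Borel spaces is Borel (Lusin–Souslin), so a Borel bijection has a Borel inverse. Any two uncountable standard Borel spaces are Borel isomorphic. In a Polish space, a countable intersection of dense open sets is dense (Baire).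

**Definition.** An *analytic quasi-order* on a standard Borel space $X$ is a reflexive, transitive relation on $X$ that is an analytic subset of $X\times X$. If $R,R'$ are analytic quasi-orders on $X,X'$, a *Borel reduction* of $R$ to $R'$ is a Borel $f\colon X\to X'$ with $x\,R\,y\iff f(x)\,R'\,f(y)$ for all $x,y$. If there is one, we write $R\le_B R'$. We write $R\sim_B R'$ (*Borel bireducible*) if $R\le_B R'\le_B R$. A *Borel isomorphism* of $R$ with $R'$ is a bijective Borel reduction.

Example. Let $T_n$ be the total relation on $n$ points, in which any two points are related both ways. Then $T_1\sim_B T_2$, by constant maps, but they are not isomorphic. Bireducibility forgets how many times a point is repeated, and isomorphism does not.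

**Definition.** $S$ is *complete* if $R\le_B S$ for every analytic quasi-order $R$ on a standard Borel space.

Example. Complete analytic quasi-orders exist (the source cites Louveau–Rosendal, *Complete analytic equivalence relations*, Trans. Amer. Math. Soc. 357 (2005)). Here is one we can check at once. Let $U\subseteq\omega^\omega\times(\omega^\omega\times\omega^\omega)$ be a universal analytic set: $U$ is analytic and its sections $U_e$ are exactly the analytic subsets of $\omega^\omega\times\omega^\omega$. Let $U_e^*$ be the reflexive transitive closure of $U_e$. Then $\{(e,x,y):x\,U_e^*\,y\}$ is analytic, because $x\,U^*_e\,y$ means that $x=y$ or, for some $n\ge1$, there are $x_0=x,x_1,\dots,x_n=y$ with $(x_i,x_{i+1})\in U_e$ for all $i<n$. On $\omega^\omega\times\omega^\omega$ put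
$$(e,x)\,S_U\,(e',y)\iff e=e'\ \text{and}\ x\,U_e^*\,y .$$
Let $R$ be an analytic quasi-order on $X_0$. Choose an injective Borel $j\colon X_0\to\omega^\omega$. The image of $R$ under $j$ together with equality on $\omega^\omega$ is an analytic quasi-order, hence equals $U_e=U_e^*$ for some $e$, and $x\mapsto(e,j(x))$ reduces $R$ to $S_U$. So $S_U$ is complete.

**Definition.** Let $E\subseteq S$ be an analytic equivalence relation on $X$. A set $B\subseteq X$ is *$E$-invariant* if $x\in B$ and $x\,E\,y$ imply $y\in B$. The pair $(S,E)$ is *invariantly universal* if for every analytic quasi-order $R$ on a standard Borel space there is an $E$-invariant Borel $B\subseteq X$ with $R\sim_B S\restriction B$.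

Example. On the two-point total relation $T_2$ with $E=T_2$, the only invariant sets are $\emptyset$ and the whole space. With $E$ equal to equality, all four subsets are invariant. In general every subset is $=$-invariant, so condition (2) only asks that $B$ be Borel.

**Definition.** A function $f$ from a Polish space to a topological (or standard Borel) space is *Baire measurable* if preimages of Borel sets have the Baire property, that is, each differs from an open set by a meager set.

Every Borel function is Baire measurable. So is the indicator function of any subset $A$ of the Cantor set in $\mathbb R$, since $A$ is meager.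

**Fact (Kechris, *Classical Descriptive Set Theory*, Thm 8.38).** If $f\colon Z\to Y$ is Baire measurable, $Z$ is Polish and $Y$ is second countable, then there is a dense $G_\delta$ set $G\subseteq Z$ with $f\restriction G$ continuous.

*Proof.* Let $(U_n)$ be a countable base of $Y$, and let $V_n$ be open with $f^{-1}(U_n)\,\triangle\, V_n$ meager. All these differences together are covered by countably many closed nowhere dense sets. Let $G$ be the complement of the union of those. It is an intersection of countably many dense open sets, so it is dense. Moreover $G\cap f^{-1}(U_n)=G\cap V_n$ for each $n$, so $f\restriction G$ is continuous. $\square$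

## Injective reductions, and reductions that collapse

For the example $S_U$ the copy of $R$ is visible: $B=\{e\}\times j(X_0)$ is Borel, and $R$ is Borel isomorphic to $S_U\restriction B$. The question is about an arbitrary complete $S$, of which we know only that reductions exist.

So take any Borel reduction $f$ of $R$ (on $X_0$) to $S$, and try $B=f(X_0)$. If $f$ is injective, we are done: $B$ is Borel by Lusin–Souslin, and $f$ is a Borel isomorphism of $R$ with $S\restriction B$. This settles the case where $R$ is antisymmetric. Indeed, if $f(x)=f(y)$, then $f(x)\,S\,f(y)$ and $f(y)\,S\,f(x)$ by reflexivity of $S$, so $x\,R\,y\,R\,x$ and $x=y$.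

The approach stops exactly where $f$ identifies distinct points $x,y$ with $x\,R\,y\,R\,x$. Then $f(X_0)$ is guaranteed to be analytic only, and it really can fail to be Borel. Let $p\colon\omega^\omega\to2^\omega$ be continuous with non-Borel range. Let $x\,R\,y\iff p(x)=p(y)$. Let $S$ be the union of a complete analytic quasi-order on some $X_0$ and equality on a disjoint copy of $2^\omega$. Then $S$ is complete, and $p$ is a Borel reduction of $R$ to $S$ whose range is not Borel. Enlarging $f(X_0)$ to a Borel set $B$ does not help by itself, since $S\restriction B$ may be more complicated than $R$.

Nothing in the notion of reduction prevents $f$ from collapsing $R$-equivalent points. We must therefore apply completeness not to $R$ but to a cleverly chosen larger quasi-order $\hat R$, so that *every* reduction of $\hat R$ is injective on some copy of $R$ inside $\hat R$.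

## How category separates two equivalent points

Take the smallest instance: $R=T_2$, the total relation on two points. Up to isomorphism we want two distinct $S$-equivalent points in $X$. Use the relation $E_0$ on $2^\omega$, where $x\,E_0\,y$ iff $x(n)=y(n)$ for all but finitely many $n$. It is Borel, and its classes are countable.

**Warm-up.** *Let $S$ be a reflexive relation on a second countable Hausdorff space $Y$ and let $f\colon2^\omega\to Y$ be Baire measurable with $x\,E_0\,y\iff f(x)\,S\,f(y)$. Then there are $a'\,E_0\,b'$ with $f(a')\ne f(b')$.* So $S\restriction\{f(a'),f(b')\}$ is isomorphic to $T_2$.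

*Proof.* Let $f\restriction G$ be continuous, $G$ a dense $G_\delta$. Since $G$ is uncountable, pick $a,b\in G$ that are not $E_0$-related. Then $f(a)\,S\,f(b)$ fails, so $f(a)\neq f(b)$ because $S$ is reflexive. Choose disjoint open $U\ni f(a)$, $V\ni f(b)$, and $n$ such that $f$ maps the points of $G$ extending $a\restriction n$ into $U$ and those extending $b\restriction n$ into $V$. The sets $\{w:(a\restriction n)^\frown w\in G\}$ and $\{w:(b\restriction n)^\frown w\in G\}$ are dense $G_\delta$, so they share a point $w$. Put $a'=(a\restriction n)^\frown w$ and $b'=(b\restriction n)^\frown w$. They are $E_0$-related, and $f(a')\in U$, $f(b')\in V$. $\square$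

In particular no complete analytic quasi-order is antisymmetric. The mechanism is that a pair of *unrelated* points must be separated by $f$, continuity spreads the separation to neighbourhoods, and a *related* pair sits inside those neighbourhoods.

For an arbitrary $R$ on $2^\omega$ we need this for $2^{\aleph_0}$ points at once, so we build a perfect tree. At stage $k$ there will be $2^k$ finite strings $v_s$ ($s\in2^k$), and we look at points $v_s{}^\frown w$ of $G$ with a *common* tail $w$. We want $f$ to separate these for free, which happens if any two points with finite nonzero difference are *unrelated*. This reverses the roles played in $E_0$. The branches of the final tree differ at infinitely many coordinates, and there we can decide which ones are to be related. The statement to aim for is the following.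

**Proposition 2.** Let $R$ be an analytic quasi-order on $2^\omega$. There is an analytic quasi-order $\hat R$ on $\mathbb Z^\omega$ with the following property. Suppose $Y$ is a second countable Hausdorff space, $S$ is a reflexive binary relation on $Y$, and $f\colon\mathbb Z^\omega\to Y$ is Baire measurable with $z\,\hat R\,z'\iff f(z)\,S\,f(z')$. Then there is a continuous $h\colon2^\omega\to\mathbb Z^\omega$ such that $g=f\circ h$ is a topological embedding of $2^\omega$ into $Y$ and $x\,R\,y\iff g(x)\,S\,g(y)$. If $R$ is an equivalence relation, so is $\hat R$.

Here $\mathbb Z^\omega$ carries the product topology and coordinatewise addition, which make it a Polish group. For $v\in\mathbb Z^{<\omega}$ let $N_v=\{z:v\subset z\}$; these sets form a base. Let $\operatorname{supp}(z)=\{n:z(n)\neq0\}$.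

The plan is to look for $\hat R$ of the form $z\,\hat R\,z'\iff z'-z\in P$ and for $h$ of the form $h(x)=z+d_x$. The point $d_x$ codes $x$ on a sparse set of coordinates, and the common part $z$ is used in the gaps to steer every $h(x)$ into $G$. We need

* $P$ contains no element with finite nonempty support, so that separation is free;
* $d_y-d_x\in P\iff x\,R\,y$, so that $h$ reduces $R$ to $\hat R$.

## The coding points $d^\varphi_x$, with movable coordinates

Let $\Phi\subseteq\omega^\omega$ be the closed set of strictly increasing functions. The range of $\varphi\in\Phi$ is the set of coding coordinates. Fix an injection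
$$c\colon\bigcup_k(2^k\times\omega^{k+1})\to\omega\setminus\{0\}.$$

**Definition.** For $\varphi\in\Phi$ and $x\in2^\omega$ let $d^\varphi_x\in\mathbb Z^\omega$ be given by
$$d^\varphi_x(\varphi(k))=c\big(x\restriction k,\varphi\restriction(k+1)\big)!\quad(k\in\omega),\qquad d^\varphi_x(n)=0\ \text{ if }n\notin\operatorname{ran}\varphi. \tag{E1}$$

Example. If $\varphi$ starts $0,3,4$ and $x$ starts $1,0$, then $d^\varphi_x$ starts
$$c(\emptyset,\langle0\rangle)!,\ 0,\ 0,\ c(\langle1\rangle,\langle0,3\rangle)!,\ c(\langle1,0\rangle,\langle0,3,4\rangle)!.$$

The map $(\varphi,x)\mapsto d^\varphi_x$ is continuous. Indeed $\varphi(k)\ge k$, so if $n=\varphi(k)$ then $k\le n$. Hence $\varphi\restriction(n+1)$ tells us whether $n\in\operatorname{ran}\varphi$ and for which $k$, and $d^\varphi_x(n)$ depends only on $\varphi\restriction(n+1)$ and $x\restriction n$.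

Why keep all $\varphi$ instead of fixing one? Because a fixed $\varphi$ leaves gaps of fixed length, and the set $G$ is known only after $f$ is given. For each $\varphi\in\Phi$ consider
$$G_\varphi=\{w\in\mathbb Z^\omega: w(\varphi(k))=0\text{ for some }k\ge1\}.$$
It is open, and it is dense, since any finite string can be extended so as to be $0$ at a later coordinate $\varphi(k)$. Yet it contains no set of the form $\{z+d^\varphi_x:x\in2^\omega\}$. Given $z$, choose $x(0),x(1),\dots$ in turn: for $k\ge1$ and $x\restriction(k-1)$ fixed, the two choices of $x(k-1)$ give two different values of $z(\varphi(k))+c(x\restriction k,\varphi\restriction(k+1))!$, so one choice makes it nonzero. The resulting $x$ has $z+d^\varphi_x\notin G_\varphi$. So for a $\varphi$ fixed in advance, steering all branches into a given dense $G_\delta$ can be impossible. The function $\varphi$ must be chosen after $f$, hence after $\hat R$, and $\hat R$ must be prepared for every $\varphi$ simultaneously. The price is that many different codings coexist in $P$, and we must make sure they do not interfere. The next lemma ensures this.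

**Lemma 3.** Let $m\ge1$, let $(\varphi_i,x_i)_{i<m}$ be distinct elements of $\Phi\times2^\omega$, and let $a_i\in\mathbb Z\setminus\{0\}$. Then $\sum_{i<m}a_id^{\varphi_i}_{x_i}$ has infinite support.

*Proof.* The goal is to find infinitely many coordinates at which one summand dominates all others together. Call $(x_i\restriction k,\varphi_i\restriction(k+1))$ the *code of $i$ at $n$* when $n=\varphi_i(k)$.

**Step 1: far out, codes at a common coordinate are distinct.** For $i\ne i'$ we have $x_i\neq x_{i'}$ or $\varphi_i\ne\varphi_{i'}$. So there is $k^*$ such that for all $k\ge k^*$ and all $i\neq i'$,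
$$(x_i\restriction k,\varphi_i\restriction(k+1))\ne(x_{i'}\restriction k,\varphi_{i'}\restriction(k+1)).$$
Let $N>\max_i\varphi_i(k^*)$. Suppose $n\ge N$ and $n=\varphi_i(k)=\varphi_{i'}(k')$ with $i\ne i'$. Since $\varphi_i(k)>\varphi_i(k^*)$, we get $k>k^*$, and likewise $k'>k^*$. If $k\ne k'$, the codes of $i$ and $i'$ at $n$ have different lengths. If $k=k'$, they differ by the choice of $k^*$. So they differ in all cases.

**Step 2: choose the coordinates.** Let $M=\sum_{i<m}|a_i|\ge1$. The codes $(x_0\restriction k,\varphi_0\restriction(k+1))$ for different $k$ are distinct and $c$ is injective, so for all but finitely many $k$ the number $n=\varphi_0(k)$ satisfies $n\ge N$ and $c(x_0\restriction k,\varphi_0\restriction(k+1))>M$. Fix such an $n$.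

**Step 3: the largest factorial wins.** Let $I=\{i<m:n\in\operatorname{ran}\varphi_i\}$, so $0\in I$. For $i\in I$ let $c_i$ be the $c$-value of the code of $i$ at $n$. By Step 1 and injectivity of $c$, the $c_i$ are distinct. Let $c_{i^*}$ be the largest; then $c_{i^*}\ge c_0>M$. For $i\in I$, $i\neq i^*$, we have $1\le c_i\le c_{i^*}-1$, so $c_i!\le(c_{i^*}-1)!$. Since $|a_{i^*}|\ge1$ and the other $|a_i|$ add up to at most $M$,
$$\Big|\sum_{i\in I}a_i\,c_i!\Big|\ \ge\ c_{i^*}!-M\,(c_{i^*}-1)!\ =\ (c_{i^*}-M)\,(c_{i^*}-1)!\ >\ 0 .$$
The left side is the absolute value of the sum $\sum_{i<m} a_id^{\varphi_i}_{x_i}$ at coordinate $n$. By Step 2 there are infinitely many such $n$. $\square$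

With $m=2$ and coefficients $1,-1$ the lemma shows that distinct pairs $(\varphi,x)$ give distinct points $d^\varphi_x$. In general it shows that these points are linearly independent over $\mathbb Z$.

## The quasi-order $\hat R$ on $\mathbb Z^\omega$

Let $R$ be an analytic quasi-order on $2^\omega$. Take the smallest $P$ that contains $0$ and the differences we want and is closed under addition.

**Definition.** Let $P\subseteq\mathbb Z^\omega$ be the set of all finite sums (the empty sum $0$ included)
$$\sum_{i<m}\big(d^{\varphi_i}_{y_i}-d^{\varphi_i}_{x_i}\big),\qquad m\in\omega,\ \varphi_i\in\Phi,\ x_i\,R\,y_i, \tag{E2}$$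
and put $z\,\hat R\,z'\iff z'-z\in P$.

**Lemma 4.**

(a) $\hat R$ is an analytic quasi-order; if $R$ is symmetric, so is $\hat R$.

(b) For all $\varphi\in\Phi$ and $x,y\in2^\omega$: $d^\varphi_y-d^\varphi_x\in P\iff x\,R\,y$.

(c) If $p\in P$ has finite support, then $p=0$.

*Proof of (a).* For each $m$ the sums (E2) form a continuous image of the analytic set $\Phi^m\times R^m$, so $P$ is analytic. The relation $\hat R$ is the preimage of $P$ under the continuous map $(z,z')\mapsto z'-z$, so it is analytic. Reflexivity follows from $0\in P$. Transitivity follows from $P+P\subseteq P$, as $z''-z=(z''-z')+(z'-z)$. If $R$ is symmetric, exchanging $x_i$ and $y_i$ shows $P=-P$, so $\hat R$ is symmetric.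

*Proof of (c).* Collect terms in (E2): $p$ is an integer combination of distinct points $d^\psi_w$. If some coefficient is nonzero, $p$ has infinite support by Lemma 3. Otherwise $p=0$.

*Proof of (b).* The direction ⇐ is the definition of $P$. The content of ⇒ is that adding up allowed differences, possibly with other $\varphi_i$ and with cancellations, never creates a forbidden one. Suppose
$$d^\varphi_y-d^\varphi_x=\sum_{i<m}\big(d^{\varphi_i}_{y_i}-d^{\varphi_i}_{x_i}\big),\qquad x_i\,R\,y_i .$$

**Step 1: lift to a free group.** Let $F$ be the free abelian group on generators $e_{(\psi,w)}$, $(\psi,w)\in\Phi\times2^\omega$. By Lemma 3 the homomorphism $F\to\mathbb Z^\omega$ with $e_{(\psi,w)}\mapsto d^\psi_w$ is injective. So in $F$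
$$e_{(\varphi,y)}-e_{(\varphi,x)}=\sum_{i<m}\big(e_{(\varphi_i,y_i)}-e_{(\varphi_i,x_i)}\big). \tag{E3}$$

**Step 2: count the generators above $x$.** Let $\ell\colon F\to\mathbb Z$ be the homomorphism with $\ell(e_{(\psi,w)})=1$ if $\psi=\varphi$ and $x\,R\,w$, and $\ell(e_{(\psi,w)})=0$ otherwise. If $\ell(e_{(\varphi_i,x_i)})=1$, then $\varphi_i=\varphi$ and $x\,R\,x_i\,R\,y_i$, so $x\,R\,y_i$ by transitivity and $\ell(e_{(\varphi_i,y_i)})=1$. So $\ell$ is $\ge0$ on every summand on the right of (E3).

**Step 3: conclude.** Applying $\ell$ to (E3) gives $\ell(e_{(\varphi,y)})\ge\ell(e_{(\varphi,x)})=1$, where the last equality is reflexivity of $R$. So $x\,R\,y$. $\square$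

The code in (E1) contains $\varphi\restriction(k+1)$, and this is needed for (c). Suppose we used codes $c'(x\restriction k)$ only, with $c'\colon2^{<\omega}\to\omega\setminus\{0\}$ injective. Take $\varphi,\psi\in\Phi$ that agree except at $1$, and $x\,R\,y\,R\,x$ with $x(0)\ne y(0)$. The element $(d^\varphi_y-d^\varphi_x)+(d^\psi_x-d^\psi_y)$ would be in $P$. It vanishes at every $\varphi(k)=\psi(k)$, $k\neq1$, by cancellation. At $\varphi(1)$, which is not in $\operatorname{ran}\psi$, it takes the nonzero value $c'(y\restriction1)!-c'(x\restriction1)!$. So its support is $\{\varphi(1),\psi(1)\}$, finite and nonempty.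

## A compact copy of $R$ inside the continuity set

We now prove Proposition 2. The last sentence of the proposition is Lemma 4(a). Let $Y,S,f$ be as in the statement. By the Fact there is a dense $G_\delta$ set $G\subseteq\mathbb Z^\omega$ with $f\restriction G$ continuous. Write $G=\bigcap_kD_k$ with $D_k$ open dense. We build $\varphi\in\Phi$ and $z\in\mathbb Z^\omega$ by recursion.

**Step 1: the situation at stage $k$.** Start with $\varphi(0)=0$ and $z(0)=0$. Suppose $\varphi\restriction(k+1)$ and $z\restriction(\varphi(k)+1)$ have been defined. Although $\varphi$ is not complete yet, for $x\in2^\omega$ the restriction of $d^\varphi_x$ to $\varphi(k)+1$ is already determined. Its values at $\varphi(j)$, $j\le k$, are $c(x\restriction j,\varphi\restriction(j+1))!$, and its other values are $0$. It depends only on $s=x\restriction k$. Call it $d_s$, and put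
$$v_s=z\restriction(\varphi(k)+1)+d_s\in\mathbb Z^{\varphi(k)+1}\qquad(s\in2^k).$$
If $s\ne s'$ then $v_s\ne v_{s'}$. Indeed they differ at coordinate $\varphi(k)$, because $c$ is injective and $j\mapsto j!$ is injective on $j\ge1$.

**Step 2: one string that serves all nodes.** This is where all the choices are made.

**Claim.** There is $t\in\mathbb Z^{<\omega}$ such that

* (i) $N_{v_s{}^\frown t}\subseteq D_k$ for every $s\in2^k$;
* (ii) $f(G\cap N_{v_s{}^\frown t})\cap f(G\cap N_{v_{s'}{}^\frown t})=\emptyset$ for all distinct $s,s'\in2^k$.

*Proof.* There are finitely many requirements, one for each $s$ in (i) and one for each pair in (ii). Each persists when $t$ is extended, since the sets $N_{v_s{}^\frown t}$ shrink. So it is enough to extend an arbitrary $t$ so as to satisfy one given requirement, and then to do this finitely often.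

For (i): $D_k\cap N_{v_s{}^\frown t}$ is open and nonempty, so it contains some $N_u$ with $u\supseteq v_s{}^\frown t$, and $u=v_s{}^\frown t'$ with $t'\supseteq t$.

For (ii): the map $w\mapsto v_s{}^\frown w$ is a homeomorphism of $\mathbb Z^\omega$ onto the open set $N_{v_s}$, in which $G\cap N_{v_s}$ is a dense $G_\delta$. So $\{w:v_s{}^\frown w\in G\}$ is a dense $G_\delta$, and so is $\{w:v_{s'}{}^\frown w\in G\}$. By Baire there is $w\supset t$ in both. Put $a=v_s{}^\frown w$ and $b=v_{s'}{}^\frown w$. Then $b-a$ has finite support, because the tails agree, and nonempty support, because $v_s\ne v_{s'}$. By Lemma 4(c), $b-a\notin P$, so $a\,\hat R\,b$ fails. Hence $f(a)\,S\,f(b)$ fails, and $f(a)\ne f(b)$ because $S$ is reflexive. Let $U\ni f(a)$ and $V\ni f(b)$ be disjoint and open. Since $f\restriction G$ is continuous at $a$ and at $b$, a long enough initial segment $t'\supseteq t$ of $w$ satisfies $f(G\cap N_{v_s{}^\frown t'})\subseteq U$ and $f(G\cap N_{v_{s'}{}^\frown t'})\subseteq V$. $\square$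

**Step 3: extend $\varphi$ and $z$.** Let $t=t_k$ be as in the Claim. Put $\varphi(k+1)=\varphi(k)+1+|t_k|$. There are exactly $|t_k|$ coordinates strictly between $\varphi(k)$ and $\varphi(k+1)$; let $z$ be given there by $t_k$. Put $z(\varphi(k+1))=0$. This completes the recursion.

**Step 4: the map $h$ lands in $G$.** Let $h(x)=z+d^\varphi_x$, which is continuous in $x$. Since $d^\varphi_x$ vanishes strictly between $\varphi(k)$ and $\varphi(k+1)$,
$$h(x)\restriction\varphi(k+1)=v_{x\restriction k}{}^\frown t_k\qquad\text{for all }k, \tag{E4}$$
with $v_{x\restriction k}$ from stage $k$. By (i), $h(x)\in D_k$ for every $k$, so $h(x)\in G$. As $f\restriction G$ is continuous, $g=f\circ h$ is continuous.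

**Step 5: $g$ is an embedding.** If $x\ne x'$, choose $k$ with $x\restriction k\ne x'\restriction k$. By (E4), $h(x)$ and $h(x')$ lie in $G\cap N_{v_s{}^\frown t_k}$ and $G\cap N_{v_{s'}{}^\frown t_k}$, where $s=x\restriction k\ne s'=x'\restriction k$. By (ii), $g(x)\ne g(x')$. A continuous injection from a compact space into a Hausdorff space is a topological embedding.

**Step 6: $g$ reduces $R$ to $S$.** Since $h(y)-h(x)=d^\varphi_y-d^\varphi_x$, Lemma 4(b) gives
$$g(x)\,S\,g(y)\iff h(x)\,\hat R\,h(y)\iff d^\varphi_y-d^\varphi_x\in P\iff x\,R\,y .$$
This proves Proposition 2. $\blacksquare$

Note the order of choices: $\hat R$ depends on $R$ alone, then $f$ is given, and only then are $G$, $\varphi$ and $z$ chosen. Of $S$ we used only that it is reflexive.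

## From the compact copy to Theorem 1

We prove (1)⇒(5)⇒(4)⇒(3)⇒(2)⇒(1).

**(1)⇒(5).** Borel sets have the Baire property, so Borel reductions are Baire measurable.

**(5)⇒(4).** Let $\tau$ be a compatible Polish topology on $X$ and $R$ an analytic quasi-order on $2^\omega$. By (5), $\hat R$ reduces to $S$ by a Baire measurable function $f\colon\mathbb Z^\omega\to X$. Apply Proposition 2 with $Y=(X,\tau)$, which is second countable and Hausdorff. Its Borel sets are those of $X$, so $f$ is Baire measurable into $Y$.

**(4)⇒(3).** Here we pass from $2^\omega$ to an arbitrary domain, possibly countable. Let $R$ be an analytic quasi-order on a standard Borel space $X_0$. On the disjoint union $X_1=X_0\sqcup2^\omega$ let $R_1$ be the union of $R$ and equality on $2^\omega$. This is an analytic quasi-order. Since $X_1$ is an uncountable standard Borel space, there is a Borel isomorphism $\theta\colon X_1\to2^\omega$, and $\theta$ carries $R_1$ to an analytic quasi-order on $2^\omega$. Let $g$ be given by (4) for this quasi-order and any compatible $\tau$. Put $B=g(\theta(X_0))$. It is the image of a Borel set under an injective Borel function, so it is Borel, and $g\circ\theta\restriction X_0$ is a Borel isomorphism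 from $X_0$ onto $B$ that carries $R$ to $S\restriction B$.

**(3)⇒(2).** A Borel isomorphism of $R$ with $S\restriction B$ and its inverse witness $R\sim_BS\restriction B$. Every subset of $X$ is $=$-invariant.

**(2)⇒(1).** If $R\sim_BS\restriction B$, then $R\le_BS\restriction B\le_BS$, the latter by the inclusion map. $\blacksquare$

In particular, for every complete analytic quasi-order $S$ the pair $(S,=)$ is invariantly universal.

## The same statement for equivalence relations

**Proposition 5.** Suppose $E$ is an analytic equivalence relation to which every analytic equivalence relation Borel reduces. Then every analytic equivalence relation on a standard Borel space is Borel isomorphic to $E\restriction B$ for some Borel $B$.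

*Proof.* Let $R$ be an analytic equivalence relation on $X_0$. The relation $R_1$ from (4)⇒(3) is then an analytic equivalence relation on $X_1$. Carry it to $2^\omega$ by $\theta$ and call the result $R_2$. By Proposition 2, $\hat R_2$ is an analytic equivalence relation on $\mathbb Z^\omega$, so it Borel reduces to $E$. Apply Proposition 2 with $S=E$ and any compatible Polish topology, and put $B=g(\theta(X_0))$ as before. $\blacksquare$

## Equality cannot be replaced by an arbitrary $E$

For a larger $E$ there are fewer invariant sets, and the answer can change.

**Proposition 6.** There are a complete analytic quasi-order $S$ and an analytic equivalence relation $E\subseteq S$ such that $(S,E)$ is not invariantly universal.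

*Proof.* The idea is to make every $E$-class non-Borel, so that even the one-point quasi-order has no suitable $B$.

**Step 1: an analytic non-Borel subgroup.** Fix $\varphi\in\Phi$ and a non-Borel analytic set $A\subseteq2^\omega$. Let $H$ be the subgroup of $\mathbb Z^\omega$ generated by $\{d^\varphi_x:x\in A\}$. It is the set of all finite integer combinations of these points, so it is a countable union of continuous images of the sets $A^m$, hence analytic. By the independence in Lemma 3, $d^\varphi_x\in H$ if and only if $x\in A$. So $A$ is the preimage of $H$ under the continuous map $x\mapsto d^\varphi_x$, and if $H$ were Borel, $A$ would be too. Hence $H$ is not Borel.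

**Step 2: the pair $(S,E)$.** Let $S_0$ be a complete analytic quasi-order on a space $X_0$; one exists by Louveau–Rosendal (or take $S_U$ above). On $X_0\times\mathbb Z^\omega$ let
$$(x,u)\,S\,(y,v)\iff x\,S_0\,y\ \text{ and }\ u-v\in H .$$
This is an analytic quasi-order, since $u-v\in H$ defines an analytic equivalence relation. It is complete, because $x\mapsto(x,0)$ is a Borel reduction of $S_0$ to $S$. Let $E=S\cap S^{-1}$, an analytic equivalence relation contained in $S$.

**Step 3: no $E$-class is Borel.** In the $E$-class of $(x,u)$, the points with first coordinate $x$ are the $(x,v)$ with $u-v\in H$, that is, $v\in u+H$. If the class were Borel, so would be its section $u+H$, and hence its translate $H$, contradicting Step 1.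

**Step 4: the one-point quasi-order.** Let $R$ be the quasi-order on a one-point space, and suppose $R\sim_BS\restriction B$ with $B$ Borel and $E$-invariant. Since $R\le_BS\restriction B$, the set $B$ is nonempty. Since $S\restriction B\le_BR$, any two points of $B$ are $S$-related in both directions, that is, $E$-equivalent. So $B$ is a nonempty $E$-invariant set contained in a single $E$-class, and therefore it is an $E$-class. It is Borel, which contradicts Step 3. $\blacksquare$
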